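# Singular parts of the gradient under the total variation flow

## 1. A ramp, a step and a staircase on a cube

Take $\Omega=(0,1)^m$ with $m\ge 2$ and the function $u_0(x)=x_1$. We let it evolve by the total variation flow and compute the solution by hand. Here, for a bounded domain $\Omega\subset\mathbb R^m$ and $u\in L^2(\Omega)$,
$$TV(u)=\sup\Big\{\int_\Omega u\,\operatorname{div}\varphi:\ \varphi\in C^1_c(\Omega,\mathbb R^m),\ |\varphi|\le 1\Big\},$$
so $TV(u)=|Du|(\Omega)$ if $u\in BV(\Omega)$ and $TV(u)=+\infty$ otherwise. This functional is convex and lower semicontinuous on $L^2(\Omega)$. The flow is its gradient flow: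
$$\partial_tu(t,\cdot)\in-\partial TV(u(t,\cdot))\ \text{ for a.e. }t>0,\qquad u(0,\cdot)=u_0. \tag{1}$$

Two elementary facts let us check a guess. First, if $p\in L^2(\Omega)$ satisfies $\int pv\le TV(v)$ for all $v\in BV\cap L^2(\Omega)$, with equality for $v=U$, then subtracting gives $TV(v)-TV(U)\ge\int p\,(v-U)$, that is, $p\in\partial TV(U)$. Second, the solution is unique: if $U$ and $u$ both solve (1), monotonicity of $\partial TV$ gives $\frac{d}{dt}\frac12\|U-u\|_2^2\le0$, and the difference is $0$ at $t=0$. So it is enough that $U$ is continuous on $[0,T]$ with values in $L^2$, locally Lipschitz on $(0,T]$, and satisfies (1) for a.e. $t\in(0,T)$.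

The guess is that the flow only lifts the bottom of the profile and lowers its top, producing two plateaus.

**Lemma 1.** Let $p:(0,1)\to[0,1]$ be nondecreasing with $p(1-x)=1-p(x)$ a.e. Let $a\in C([0,T])$ with $a(0)=0$ and $0<a\le\frac12$ on $(0,T]$, locally Lipschitz on $(0,T]$. Suppose that for a.e. $t\in(0,T)$ there is $\alpha=\alpha(t)\in(0,\frac12]$ such that $a'(t)=1/\alpha$ and
$$p<a(t)\ \text{ a.e. on }(0,\alpha),\qquad a(t)<p<1-a(t)\ \text{ a.e. on }(\alpha,1-\alpha).$$
Then $U(t,x)=\min\big(\max(p(x_1),a(t)),1-a(t)\big)$ is the total variation flow on $[0,T]$ from $u_0(x)=p(x_1)$.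

*Proof.* Since $|U(s,x)-U(t,x)|\le|a(s)-a(t)|$, $U$ is continuous on $[0,T]$ and locally Lipschitz on $(0,T]$ with values in $L^2$, and $U(0)=u_0$. Fix $t$ as in the hypothesis. By symmetry $p>1-a(t)$ a.e. on $(1-\alpha,1)$. The strict inequalities persist at a.e. fixed $x$ for times near $t$. Hence, a.e. in $x$, $\partial_tU=1/\alpha$ where $x_1<\alpha$, $\partial_tU=-1/\alpha$ where $x_1>1-\alpha$, and $\partial_tU=0$ in between. The difference quotients are bounded, so this is also the derivative in $L^2$. Put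
$$\xi(x_1)=\min\big(x_1/\alpha,\ 1,\ (1-x_1)/\alpha\big),\qquad z=\xi(x_1)\,e_1 .$$
Then $|z|\le1$, $\operatorname{div}z=\xi'(x_1)=\partial_tU$, and $z\cdot n=0$ on every face of the cube. The Gauss–Green formula for $BV$ functions gives $\int(-\partial_tU)v=\int z\cdot dDv\le TV(v)$ for $v\in BV\cap L^2$. (For the merely Lipschitz $\xi$: take $\xi_j\in C^1([0,1])$ with $\xi_j(0)=\xi_j(1)=0$ and $\xi_j'\to\xi'$ in $L^2$; then $\xi_j\to\xi$ uniformly, and one passes to the limit on both sides.) Finally, $U$ is nondecreasing in $x_1$ and constant on $\{x_1<\alpha\}$ and on $\{x_1>1-\alpha\}$. So $DU$ is $e_1$ times a nonnegative measure carried by $\{\alpha\le x_1\le1-\alpha\}$, where $z=e_1$. Hence there is equality for $v=U$, and $-\partial_tU\in\partial TV(U)$. $\square$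

**The ramp.** For $p(x)=x$ we need $\alpha=a$ and $a'=1/a$, so $a(t)=\sqrt{2t}$, $T=\frac18$. The gradient is $\nabla U=\mathbf 1_{\{a<x_1<1-a\}}e_1$.

**The step.** For $p=\mathbf 1_{(1/2,1)}$ we have $\alpha=\frac12$ as long as $0<a<\frac12$, so $a(t)=2t$, $T=\frac14$. The jump stays at $x_1=\frac12$ with height $1-2a=1-4t$, so $DU(t)=(1-4t)\,Du_0$.

**The staircase.** Let $p=c$ be the Cantor–Vitali function: continuous, nondecreasing, $c(0)=0$, $c(1)=1$, $c(1-x)=1-c(x)$, constant on each interval removed in the construction of the Cantor set. Consider $S(a)=\int_0^1(a-c)^+dx$ for $a\in[0,\frac12]$, and $T=S(\frac12)$. This function is convex with $S(0)=0$; its left and right derivatives are $|\{c<a\}|$ and $|\{c\le a\}|$. The left derivative is positive for $a>0$, so $S$ is strictly increasing. The two differ only for the countably many $a$ with $|\{c=a\}|>0$; at $a=\frac14$, for instance, $\{c<\frac14\}=[0,\frac19)$ and $\{c\le\frac14\}=[0,\frac29]$. Let $a(t)=S^{-1}(t)$. It is continuous, increasing and concave on $[0,T]$,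 hence locally Lipschitz on $(0,T]$. Outside countably many $t$ we have $a'=1/\alpha$ with $\alpha=|\{c<a(t)\}|$, $\{c<a\}=[0,\alpha)$ and $|\{c=a\}|=0$. Since $c=\frac12$ on $[\frac13,\frac23]$, $\alpha\le\frac13$. Lemma 1 applies, and
$$DU(t)=Du_0\llcorner\{a(t)<u_0<1-a(t)\}, \tag{2}$$
which is nonzero for $t<T$: the measure $dc$ has mass $1-2a(t)>0$ on $\{a<c<1-a\}$ and no mass on the level sets $\{c=a\}$, $\{c=1-a\}$.

In all three cases $DU(t)=\theta\,Du_0$ with a scalar $0\le\theta\le1$: the gradient never changes direction and no gradient is created. That cannot be a general rule. For $m=2$ and $u_0$ the characteristic function of a non-calibrable convex set, for instance a square compactly contained in $\Omega$, the absolutely continuous part of $|Du(t)|$ is not bounded by that of $|Du_0|$. On the other hand, Jalalzai proved that for $u_0\in BV(\Omega)\cap L^m(\Omega)$ the jump part obeys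
$$|Du(t,\cdot)|\llcorner J_{u(t,\cdot)}\le|Du_0|\llcorner J_{u_0}\qquad(t>0)$$
as Borel measures. The step profile is an instance of this. The staircase has no jumps and no absolutely continuous gradient: its gradient is of a third kind. Giacomelli and Łasica (arXiv:1806.02456, 2018) are the source of the question that remains: *is this third, Cantor part of the gradient also bounded by its initial value?*

## 2. The three parts of $Dv$, and the theorem

Let $v\in BV(\Omega)$. By Radon–Nikodym, $Dv=D^av+D^sv$ with $D^av=\nabla v\,dx$ and $D^sv$ singular with respect to Lebesgue measure $\mathcal L^m$.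

**Definition (jump set, jump and Cantor part).** A point $x$ is in $J_v$ if there are a unit vector $\nu$ and numbers $b^+\ne b^-$ such that the averages of $|v-b^\pm|$ over the half balls $\{y\in B_r(x):\pm(y-x)\cdot\nu>0\}$ tend to $0$ as $r\to0$. Put $D^jv=D^sv\llcorner J_v$, so that $|D^jv|=|Dv|\llcorner J_v$, and $D^cv=D^sv-D^jv$.

For the step of Section 1, $J_{u_0}=\{x_1=\frac12\}$ and $Du_0=D^ju_0$. For the staircase, $u_0$ is continuous, so $J_{u_0}=\emptyset$, and $Du_0$ lives on the Lebesgue-null set {Cantor set}$\,\times(0,1)^{m-1}$; thus $Du_0=D^cu_0$.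

We use two textbook facts from Ambrosio–Fusco–Pallara [AFP]: $J_v$ is $\sigma$-finite with respect to $\mathcal H^{m-1}$, and $D^cv$ vanishes on Borel sets that are $\sigma$-finite with respect to $\mathcal H^{m-1}$ ([AFP, Prop. 3.92]).

For a unit vector $e$ put $D_ev=e\cdot Dv=\partial_ev\,dx+D_e^sv$, where $\partial_ev=e\cdot\nabla v$ and $D^s_ev=e\cdot D^sv$. A signed measure of the form $\lambda=h\mu$ with $\mu\ge0$ has positive part $\lambda^+=h^+\mu$.

About the flow we use the following. For $\tau>0$ and $f\in L^2(\Omega)$ the resolvent $P_\tau f=(I+\tau\,\partial TV)^{-1}f$ is the unique minimizer of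
$$E_0(v)=TV(v)+\frac1{2\tau}\|v-f\|_2^2,$$
and $P_{t/n}^nu_0\to u(t)$ in $L^2(\Omega)$ as $n\to\infty$ (exponential formula; Crandall–Liggett, Brezis). Comparing $v=P_\tau f$ with $v=f$ gives $TV(P_\tau f)\le TV(f)$. Hence $TV(u(t))\le TV(u_0)$ by lower semicontinuity.

**Theorem 2.** Let $\Omega\subset\mathbb R^m$ be a bounded domain, $u_0\in BV(\Omega)\cap L^2(\Omega)$, and $u$ the total variation flow from $u_0$. For every $t>0$ there is a Borel function $\theta_t:\Omega\to[0,1]$ with
$$D^su(t)=\theta_t\,D^su_0,\qquad D^cu(t)=\theta_t\,D^cu_0,\qquad D^ju(t)=\theta_t\,D^ju_0.$$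
In particular $|D^cu(t)|\le|D^cu_0|$ and $|D^ju(t)|\le|D^ju_0|$ as Borel measures. Moreover, for $0\le s<t$, $D^cu(t)=\theta_{s,t}D^cu(s)$ with $0\le\theta_{s,t}\le1$, so $|D^cu(t)|$ is nonincreasing in $t$.

For $m\ge2$ and $\Omega$ bounded, $L^m(\Omega)\subset L^2(\Omega)$. So the answer to the question is yes for every $m\ge 2$, every bounded domain and every $u_0\in BV(\Omega)\cap L^m(\Omega)$.

## 3. One-sided directional inequalities determine the direction

We first reduce the vector statement to scalar ones.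

**Lemma 3.** Let $u_0,u_1\in BV(\Omega)$, and suppose that for every unit vector $e$
$$(e\cdot D^su_1)^+\le(e\cdot D^su_0)^+\quad\text{as Borel measures on }\Omega. \tag{3}$$
Then there is a Borel function $\theta:\Omega\to[0,1]$ with $D^su_1=\theta D^su_0$, $D^cu_1=\theta D^cu_0$ and $D^ju_1=\theta D^ju_0$.

The geometry is simple: $e\mapsto(\rho\cdot e)^+$ is the support function of the segment from $0$ to $\rho$, and an inequality between support functions is an inclusion of segments. For example, with $\sigma=(2,0)$ the vector $\rho=(1,\delta)$, $\delta>0$, is excluded by $e=(0,1)$, since $(\rho\cdot e)^+=\delta>0=(\sigma\cdot e)^+$.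

*Proof.* **Step 1: densities.** The purpose is to pass from measures to vectors at a point. Let $\mu=|D^su_1|+|D^su_0|$, $D^su_1=\rho\mu$, $D^su_0=\sigma\mu$ with Borel $\rho,\sigma$. By (3), for each $e$, $(\rho\cdot e)^+\le(\sigma\cdot e)^+$ $\mu$-a.e. Use a countable dense set of $e$ and continuity in $e$: for $\mu$-a.e. $x$ this holds for all unit $e$ simultaneously.

**Step 2: linear algebra at such an $x$.** The purpose is to show $\rho=\theta\sigma$. If $\rho=0$, take $\theta=0$. Let $\rho\ne0$. If $\rho\cdot e>0$, then $(\sigma\cdot e)^+\ge\rho\cdot e>0$, so $\sigma\cdot e\ge\rho\cdot e$. Thus $(\sigma-\rho)\cdot e\ge0$ whenever $\rho\cdot e>0$ and, approximating $e$ by the normalized vectors $e+\delta\rho$, whenever $\rho\cdot e\ge0$. If $e\perp\rho$, apply this to $e$ and $-e$: $(\sigma-\rho)\cdot e=0$. Hence $\sigma-\rho=\kappa\rho$ for a real $\kappa$, and $e=\rho/|\rho|$ gives $\kappa\ge0$. So $\rho=\theta\sigma$ with $\theta=\frac1{1+\kappa}\in(0,1]$.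

**Step 3: measurability.** Where $\sigma\ne0$ the number $\theta$ equals $\rho\cdot\sigma/|\sigma|^2$ for $\mu$-a.e. $x$; where $\sigma=0$ also $\rho=0$, and we may take $\theta=0$. This is Borel, and after modification on a Borel $\mu$-null set it takes values in $[0,1]$. So $D^su_1=\theta D^su_0$.

**Step 4: separating jump and Cantor parts.** The purpose is to find one set that separates them for both functions. Let $\Sigma=J_{u_0}\cup J_{u_1}$, which is $\sigma$-finite with respect to $\mathcal H^{m-1}$. For $v\in\{u_0,u_1\}$ we have $|D^cv|(\Sigma)=0$, and $D^jv$ is concentrated on $J_v\subset\Sigma$. Since $D^sv=D^jv+D^cv$,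
$$D^cv=D^sv\llcorner(\Omega\setminus\Sigma),\qquad D^jv=D^sv\llcorner\Sigma .$$
Restrict $D^su_1=\theta D^su_0$ to $\Omega\setminus\Sigma$ and to $\Sigma$. $\square$

The goal is now (3) with $u_1=u(t)$.

## 4. Convex functions of a directional derivative: why $r^+$ fails and a logarithm helps

It is natural to try to show that $\int\zeta^2\,d(D_eu)^+$ does not increase in time for each $\zeta\in C_c^\infty(\Omega)$. Let us compute formally, with $|p|$ replaced by a smooth uniformly convex $\Phi(p)$ and all functions smooth. Put $z=D\Phi(\nabla u)$, $A=D^2\Phi(\nabla u)$, $M=D^2u$, so the equation is $\partial_tu=\operatorname{div}z$ and $\partial_ez=AMe$. For a convex $g$ put $w=g'(\partial_eu)$. Then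
$$\frac{d}{dt}\int\zeta^2g(\partial_eu)=\int\zeta^2w\,\partial_e\operatorname{div}z=-\int\partial_ez\cdot\nabla(\zeta^2w)
=-\int\zeta^2g''\,(AMe)\cdot(Me)-\int2\zeta w\,(AMe)\cdot\nabla\zeta .$$
The first term is favorable. The second is the cut-off error, and Cauchy–Schwarz for the form $A$ absorbs it into the first where $g''>0$:
$$-2\zeta w\,(AMe)\cdot\nabla\zeta\le\zeta^2g''(AMe)\cdot(Me)+\frac{(g')^2}{g''}\,A\nabla\zeta\cdot\nabla\zeta. \tag{4}$$

For $g(r)=r^+$ this breaks down at one exact place: for $r>0$ we have $g'=1$ but $g''=0$, so nothing is available to absorb the cross term. No better estimate will repair it. If $\int\zeta^2d(D_eu(t))^+\le\int\zeta^2d(D_eu_0)^+$ held for all $\zeta$, $e$ and $u_0$, the argument of Lemma 3 applied to $Du$ instead of $D^su$ would give $Du(t)=\theta Du_0$. (The passage from test functions to Borel sets is in Section 7, Step 3.) Restricting to the complement of a Lebesgue-null set that carries both singular parts, we would get $D^au(t)=\theta D^au_0$, which the square contradicts.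

So the functional must lose sight of the absolutely continuous part and keep the singular part. A convex $g$ of linear growth acts on a singular measure only through its recession function $g^\infty(r)=\lim_{s\to\infty}g(sr)/s$. We therefore look for $g=g_k$ with $g_k^\infty(r)=r^+$ for every $k$, with $g_k\to0$ pointwise, and with a small error in (4). For $\Phi(p)=|p|$, $A\le|\nabla u|^{-1}I$, so if
$$\frac{(g')^2}{g''}=\frac{r^2}{k}\qquad(r>0),$$
the error is at most $\frac1k\int|\nabla\zeta|^2\frac{|\partial_eu|^2}{|\nabla u|}\le\frac1k\|\nabla\zeta\|_\infty^2\,TV(u)$, which vanishes as $k\to\infty$. This is an ordinary differential equation for $g'$: $\big(-1/g'\big)'=g''/(g')^2=k/r^2$, so $1/g'=k/r+\text{const}$, and $g'(r)\to1$ at infinity forces the constant $1$. Hence $g'(r)=\frac r{k+r}$.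

**Definition (the functions $g_k$).** For $k>0$ let $g=g_k$ be
$$g(r)=r-k\log(1+r/k)\quad(r\ge0),\qquad g(r)=0\quad(r<0).$$

It is convex and $C^1$, and $g'(r)=\frac{r^+}{k+r^+}\in[0,1)$ is Lipschitz with constant $1/k$. For $r>0$, $g''(r)=\frac k{(k+r)^2}$; for $r<0$, $g''=0$; we put $g''(0)=0$. Moreover
$$g'(r)^2=\frac{r^2}{k}\,g''(r)\ (r>0),\qquad 0\le g_k(r)\le r^+,\qquad g_k(r)\to0\ \text{ as }k\to\infty, \tag{5}$$
the last because $k\log(1+r/k)\to r$; and $g_k(sr)/s\to r^+$ as $s\to\infty$, for each fixed $k$.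

We also need the conjugate $g^*(s)=\sup_r(sr-g(r))$. For $s<0$ let $r\to-\infty$, and for $s\ge1$ let $r\to+\infty$: the value is $+\infty$. For $s\in[0,1)$ the supremum is attained at $r=ks/(1-s)$, and
$$g^*(s)=-k\big(s+\log(1-s)\big),$$
which is nonnegative, convex, continuous and nondecreasing on $[0,1)$, with $g^*(0)=0$. In general $sr\le g(r)+g^*(s)$, and
$$g^*(g'(r))=r\,g'(r)-g(r)\qquad(r\in\mathbb R), \tag{6}$$
because the concave function $\tilde r\mapsto g'(r)\tilde r-g(\tilde r)$ has its maximum at $\tilde r=r$. Consequently $g(r)=\max_{s\in[0,1)}(sr-g^*(s))$.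

## 5. The localized functional on $BV$

Fix $k>0$, a unit vector $e$ and $\zeta\in C_c^\infty(\Omega)$. For $v\in BV(\Omega)$ set
$$G(v)=\int\zeta^2g(\partial_ev)\,dx+\int\zeta^2\,d(D_e^sv)^+ .$$
It is finite, since $0\le g(r)\le r^+$. We need two properties. Part (i) below is the convexity inequality "$g(\partial_ev)\ge w\,\partial_ev-g^*(w)$", integrated by parts so that it makes sense when $Dv$ is only a measure. Part (ii) lets us pass to limits.

**Lemma 4.** (i) Let $U$ be open, $\operatorname{supp}\zeta\subset U\subset\Omega$, $q\in H^1_{loc}(U)$ and $w=g'(q)$. For $v\in BV\cap L^2(\Omega)$,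
$$-\int v\,\partial_e(\zeta^2w)\,dx\le G(v)+\int\zeta^2g^*(w)\,dx. \tag{7}$$
(ii) $G$ is lower semicontinuous on $BV(\Omega)$ with respect to $L^1_{loc}$ convergence, hence with respect to $L^2$ convergence.

*Proof of (i).* **Step 1: smooth $w$.** Let $w$ be smooth near $\operatorname{supp}\zeta$ with values in $[0,1)$. Then, by $wr\le g(r)+g^*(w)$ and $0\le w<1$,
$$-\int v\,\partial_e(\zeta^2w)=\int\zeta^2w\,\partial_ev\,dx+\int\zeta^2w\,dD^s_ev\le\int\zeta^2\big(g(\partial_ev)+g^*(w)\big)dx+\int\zeta^2\,d(D_e^sv)^+.$$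

**Step 2: $w=g'(q)$.** The purpose is to remove smoothness. Since $g'$ is Lipschitz and bounded, $w\in H^1_{loc}(U)$, with values in $[0,1)$. By (6), $0\le g^*(w)\le|q|\in L^2_{loc}(U)$. Let $w_\delta=\rho_\delta*w$ with a standard mollifier; near $\operatorname{supp}\zeta$ it is smooth with values in $[0,1)$ for small $\delta$. Step 1 holds for $w_\delta$, and Jensen's inequality gives $g^*(w_\delta)\le\rho_\delta*g^*(w)$. As $\delta\to0$, $w_\delta\to w$ in $H^1$ near $\operatorname{supp}\zeta$, so the left sides converge because $v\in L^2$; and $\int\zeta^2\,\rho_\delta*g^*(w)\to\int\zeta^2g^*(w)$.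

*Proof of (ii).* It suffices to show
$$G(v)=\sup\Big\{-\int v\,\partial_e(\zeta^2w)-\int\zeta^2g^*(w)\,dx:\ w\in C_c^\infty(\Omega;[0,1))\Big\}, \tag{8}$$
since each expression in braces is finite and continuous in $v$ for $L^1_{loc}$ convergence. The inequality "$\ge$" is Step 1 of (i). For "$\le$":

**Step 1: finitely many slopes.** The purpose is to reduce to finite maxima. Enumerate $\mathbb Q\cap[0,1)=\{s_1=0,s_2,\dots\}$. As $N\to\infty$, $\max_{i\le N}(s_ir-g^*(s_i))\uparrow g(r)$, by the formula for $g$ at the end of Section 4 and continuity of $g^*$, and $\max_{i\le N}s_ir\uparrow r^+$. Both maxima are nonnegative because $s_1=0$. Write $D_e^sv=h\,|D^sv|$. By monotone convergence it suffices to bound, for each $N$, the quantity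
$$\int\zeta^2\max_{i\le N}\big(s_i\,\partial_ev-g^*(s_i)\big)dx+\int\zeta^2\max_{i\le N}(s_ih)\,d|D^sv| \tag{9}$$
by the supremum in (8).

**Step 2: a Borel selection.** Let $Z$ be a Lebesgue-null Borel set carrying $D^sv$. Off $Z$ let $w=s_i$ with the smallest $i\le N$ attaining the first maximum; on $Z$ let $w=s_i$ with the smallest $i\le N$ attaining the second. Then $w$ is Borel and (9) equals $\int\zeta^2w\,dD_ev-\int\zeta^2g^*(w)\,dx$.

**Step 3: smoothing the selection.** Let $\bar s=\max_{i\le N}s_i<1$ and $\lambda=\mathcal L^m+|D^sv|$, a finite measure on $\Omega$. Continuous functions with compact support are dense in $L^1(\lambda)$; truncating to $[0,\bar s]$, mollifying and passing to a subsequence, we find $w_n\in C_c^\infty(\Omega;[0,\bar s])$ with $w_n\to w$ $\lambda$-a.e. Since $0\le g^*(w_n)\le g^*(\bar s)$ and $|w_n|\le1$, dominated convergence gives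
$$-\int v\,\partial_e(\zeta^2w_n)-\int\zeta^2g^*(w_n)=\int\zeta^2w_n\,dD_ev-\int\zeta^2g^*(w_n)\ \longrightarrow\ (9).\qquad\square$$

## 6. One implicit time step

The flow itself is not regular enough for the computation of Section 4, but one step of the implicit scheme is a minimization problem that can be regularized.

**Proposition 5.** Let $f\in BV\cap L^2(\Omega)$ and $u=P_\tau f$. Then
$$G(u)\le G(f)+\frac\tau k\,\|\nabla\zeta\|_\infty^2\,TV(u).$$

*Proof.* Note that $TV(u)\le TV(f)<\infty$, so $u\in BV\cap L^2(\Omega)$.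

**Step 1: regularized minimizers.** The purpose is to approximate $u$ by minimizers $u^\varepsilon$ of a uniformly elliptic problem with $TV(u^\varepsilon)\to TV(u)$. No regularity of $\partial\Omega$ is assumed, so smooth functions that approximate $u$ may have infinite Dirichlet energy on $\Omega$; we weight the energy near the boundary.

Fix an open $U$ with $\operatorname{supp}\zeta\subset U\Subset\Omega$. By mollification with a partition of unity $(\varphi_i)$ ([AFP, Thm 3.9]) there are $v_j\in C^\infty(\Omega)\cap BV\cap L^2$ with $v_j\to u$ in $L^2$ and $TV(v_j)\to TV(u)$. For the $L^2$ convergence one also chooses the mollification parameters so small that the $i$-th piece $\rho_{\delta_i}*(\varphi_iu)$ differs from $\varphi_iu$ by at most $2^{-i}/j$ in $L^2$. Let $U\Subset\Omega_1\Subset\Omega_2\Subset\cdots$ be open with $\bigcup_i\Omega_i=\Omega$. Put $\omega=1$ on $\Omega_1$ and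
$$\omega=2^{-i}\Big(1+\sum_{j\le i}\int_{\Omega_{i+1}}|\nabla v_j|^2\Big)^{-1}\quad\text{on }\Omega_{i+1}\setminus\Omega_i .$$
Then $0<\omega\le1$. A compact set lies in some $\Omega_i$, where $\omega$ takes finitely many positive values, so $\omega$ is locally bounded below. For each $j$,
$$\int_\Omega\omega|\nabla v_j|^2\le\int_{\Omega_j}|\nabla v_j|^2+\sum_{i\ge j}2^{-i}<\infty .$$

For $\varepsilon\in(0,1)$ let
$$E_\varepsilon(v)=\int_\Omega\sqrt{\varepsilon^2+|\nabla v|^2}+\frac\varepsilon2\int_\Omega\omega|\nabla v|^2+\frac1{2\tau}\|v-f\|_2^2$$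
on the Hilbert space $H=\{v\in L^2\cap H^1_{loc}(\Omega):\int\omega|\nabla v|^2<\infty\}$ with norm squared $\|v\|_2^2+\int\omega|\nabla v|^2$ (complete because $\omega$ is locally bounded below); the value $+\infty$ is allowed. $E_\varepsilon$ is strictly convex. It is lower semicontinuous: if $v_n\to v$ in $H$, then $\nabla v_n\to\nabla v$ a.e. along a subsequence, and Fatou's lemma applies. Being convex, it is weakly lower semicontinuous, and its sublevel sets are bounded in $H$. It is finite at each $v_j$, since $\sqrt{\varepsilon^2+|\nabla v_j|^2}\le\varepsilon+|\nabla v_j|$ and $\Omega$ is bounded. So there is a unique minimizer $u^\varepsilon$.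

On $H$ we have $E_0\le E_\varepsilon$. Hence
$$E_0(u)\le E_0(u^\varepsilon)\le E_\varepsilon(u^\varepsilon)\le E_\varepsilon(v_j),\qquad E_\varepsilon(v_j)\xrightarrow[\varepsilon\to0]{}E_0(v_j)\xrightarrow[j\to\infty]{}E_0(u).$$
Thus $E_0(u^\varepsilon)\to E_0(u)$ and $E_\varepsilon(u^\varepsilon)\to E_0(u)$. Next, for $0<\lambda<1$,
$$E_0(u)\le E_0((1-\lambda)u+\lambda u^\varepsilon)\le(1-\lambda)E_0(u)+\lambda E_0(u^\varepsilon)-\frac{\lambda(1-\lambda)}{2\tau}\|u-u^\varepsilon\|_2^2 ;$$
dividing by $\lambda$ and letting $\lambda\to0$ gives $\frac1{2\tau}\|u^\varepsilon-u\|_2^2\le E_0(u^\varepsilon)-E_0(u)\to0$. Therefore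
$$u^\varepsilon\to u\text{ in }L^2,\qquad\int_\Omega|\nabla u^\varepsilon|=TV(u^\varepsilon)\to TV(u),\qquad\varepsilon\int_U|\nabla u^\varepsilon|^2\le2\big(E_\varepsilon(u^\varepsilon)-E_0(u^\varepsilon)\big)\to0, \tag{10}$$
where the last inequality uses $\omega=1$ on $U$.

**Step 2: two derivatives.** The purpose is to justify the computation of Section 4. Let $\Phi_\varepsilon(p)=\sqrt{\varepsilon^2+|p|^2}+\frac\varepsilon2|p|^2$. With $s=\sqrt{\varepsilon^2+|p|^2}$, the Hessian of the first summand is $\frac1sI-\frac1{s^3}p\otimes p$, with eigenvalues $\frac1s$ and $\frac{\varepsilon^2}{s^3}\le\frac1s$. So $\Phi_\varepsilon$ is smooth and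
$$\varepsilon I\le D^2\Phi_\varepsilon(p)\le\Big(\frac1{\sqrt{\varepsilon^2+|p|^2}}+\varepsilon\Big)I. \tag{11}$$
In particular $D\Phi_\varepsilon$ is Lipschitz with a constant $\Lambda_\varepsilon$ (here $\frac1\varepsilon+\varepsilon$) and strongly monotone: $(D\Phi_\varepsilon(p)-D\Phi_\varepsilon(p'))\cdot(p-p')\ge\varepsilon|p-p'|^2$.

From now on write $u$ for $u^\varepsilon$ until (10) is used again, and put $z=D\Phi_\varepsilon(\nabla u)$ in $U$, $F=(f-u)/\tau\in L^2(U)$. Varying $u$ by functions $\eta\in H^1$ with compact support in $U$, where $\omega=1$, gives the Euler–Lagrange equation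
$$\int z\cdot\nabla\eta=\int F\eta,\qquad\text{i.e.}\quad\operatorname{div}z=\frac{u-f}\tau\ \text{ in }U. \tag{12}$$

We claim $u\in H^2_{loc}(U)$ by the difference quotient method (Evans, *Partial Differential Equations*, §8.3.1, Thm 1). Let $D_hv(x)=(v(x+he_l)-v(x))/h$, let $\chi\in C_c^\infty(U)$ with $0\le\chi\le1$, and test (12) with $\eta=-D_{-h}(\chi^2D_hu)$ for small $|h|$. Since $\int z\cdot D_{-h}\psi=-\int D_hz\cdot\psi$,
$$\int\chi^2D_hz\cdot D_h\nabla u+\int2\chi\,D_hu\,D_hz\cdot\nabla\chi=\int F\eta .$$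
Now $D_hz\cdot D_h\nabla u\ge\varepsilon|D_h\nabla u|^2$ and $|D_hz|\le\Lambda_\varepsilon|D_h\nabla u|$, while $\|\eta\|_2\le\|\nabla(\chi^2D_hu)\|_2\le\|\chi D_h\nabla u\|_2+2\|D_hu\,\nabla\chi\|_2$. Hence
$$\varepsilon\|\chi D_h\nabla u\|_2^2\le2\Lambda_\varepsilon\|\chi D_h\nabla u\|_2\|D_hu\,\nabla\chi\|_2+\|F\|_{L^2(U)}\big(\|\chi D_h\nabla u\|_2+2\|D_hu\,\nabla\chi\|_2\big).$$
Since $\nabla u\in L^2(U)$, $\|D_hu\,\nabla\chi\|_2$ is bounded independently of $h$; by Young's inequality so is $\|\chi D_h\nabla u\|_2$. Thus $\nabla u\in H^1_{loc}(U)$.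

Set
$$A=D^2\Phi_\varepsilon(\nabla u),\qquad M=D^2u,\qquad w=g'(\partial_eu),\qquad X=\zeta^2w\,e .$$
Since $D\Phi_\varepsilon$ is smooth with bounded derivative, $z\in H^1_{loc}(U)$ and $\partial_ez=AMe$. Since $g'$ is Lipschitz and $C^1$ away from $0$, and $\nabla\partial_eu=0$ a.e. on $\{\partial_eu=0\}$, also $w\in H^1_{loc}(U)$ and $\nabla w=g''(\partial_eu)Me$. Finally $X\in H^1$ has compact support in $U$.

**Step 3: the divergence identity.** The purpose is to produce the two terms of Section 4 without third derivatives of $u$. For $X\in C_c^\infty(U;\mathbb R^m)$,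
$$\int\operatorname{div}z\,\operatorname{div}X=-\int z_i\,\partial_i\partial_jX_j=\int\partial_jz_i\,\partial_iX_j .$$
Mollification extends the equality of the two ends to $X\in H^1$ with compact support in $U$. For our $X$, $\partial_iX_j=e_j\,\partial_i(\zeta^2w)$, so
$$\int\operatorname{div}z\,\operatorname{div}X=\int\partial_ez\cdot\nabla(\zeta^2w)=\int\zeta^2g''(\partial_eu)\,(AMe)\cdot(Me)\,dx+\int2\zeta w\,(AMe)\cdot\nabla\zeta\,dx. \tag{13}$$

**Step 4: absorbing the cut-off term.** The purpose is to bound (13) from below by a multiple of $1/k$. Where $\partial_eu\le0$, both integrands vanish. Where $\partial_eu>0$, Cauchy–Schwarz for $A\ge0$ gives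
$$2\zeta w\,(AMe)\cdot\nabla\zeta\ge-\zeta^2g''\,(AMe)\cdot(Me)-\frac{w^2}{g''}\,A\nabla\zeta\cdot\nabla\zeta ,$$
and by (5) and (11)
$$\frac{w^2}{g''}\,A\nabla\zeta\cdot\nabla\zeta=\frac{(\partial_eu)^2}kA\nabla\zeta\cdot\nabla\zeta\le\frac{|\nabla u|^2}k\Big(\frac1{\sqrt{\varepsilon^2+|\nabla u|^2}}+\varepsilon\Big)|\nabla\zeta|^2\le\frac1k|\nabla\zeta|^2\big(|\nabla u|+\varepsilon|\nabla u|^2\big).$$
Hence, using (12) and $\operatorname{div}X=\partial_e(\zeta^2w)$,
$$\frac1\tau\int(u-f)\,\partial_e(\zeta^2w)\,dx\ge-\frac{R_\varepsilon}k,\qquad R_\varepsilon=\|\nabla\zeta\|_\infty^2\Big(TV(u^\varepsilon)+\varepsilon\int_U|\nabla u^\varepsilon|^2\Big). \tag{14}$$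

**Step 5: from $w$ back to $G$.** The purpose is to read the left side of (14) as a difference of values of $G$. Integration by parts gives $\int u\,\partial_e(\zeta^2w)=-\int\zeta^2w\,\partial_eu$. By (7) with $v=f$, $q=\partial_eu$, and by (6),
$$-\int f\,\partial_e(\zeta^2w)\le G(f)+\int\zeta^2\big(w\,\partial_eu-g(\partial_eu)\big)dx .$$
Adding, and noting that $u^\varepsilon\in BV(\Omega)$ has no singular part in its gradient,
$$-\frac{\tau R_\varepsilon}k\le-\int\zeta^2w\,\partial_eu+G(f)+\int\zeta^2\big(w\,\partial_eu-g(\partial_eu)\big)=G(f)-G(u^\varepsilon).$$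

**Step 6: $\varepsilon\to0$.** By (10), $R_\varepsilon\to\|\nabla\zeta\|_\infty^2TV(u)$, where $u=P_\tau f$ again, and $u^\varepsilon\to u$ in $L^2$. By Lemma 4(ii), $G(u)\le\liminf G(u^\varepsilon)\le G(f)+\frac\tau k\|\nabla\zeta\|_\infty^2TV(u)$. $\square$

## 7. Iterating, and letting $k\to\infty$: proof of Theorem 2

**Step 1: from the step to the flow.** The purpose is to sum the errors of $n$ implicit steps. Fix $t>0$ and let $u_i=P_{t/n}^iu_0$. Then $TV(u_i)\le TV(u_0)$, and $n$ applications of Proposition 5 with $\tau=t/n$ give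
$$G(u_n)\le G(u_0)+\frac tk\|\nabla\zeta\|_\infty^2\,TV(u_0).$$
The bound does not depend on $n$. As $n\to\infty$, $u_n=P^n_{t/n}u_0\to u(t)$ in $L^2$, and $u(t)\in BV\cap L^2$. Lemma 4(ii) yields
$$\int\zeta^2g_k(\partial_eu(t))\,dx+\int\zeta^2d(D_e^su(t))^+\le\int\zeta^2g_k(\partial_eu_0)\,dx+\int\zeta^2d(D_e^su_0)^++\frac tk\|\nabla\zeta\|_\infty^2\,TV(u_0). \tag{15}$$

**Step 2: $k\to\infty$.** The purpose is to make the absolutely continuous parts and the error disappear. By (5), $g_k\to0$ pointwise and $0\le g_k(r)\le r^+$, so dominated convergence removes both $g_k$-integrals. Since $u(t)$ does not depend on $k$,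
$$\int\zeta^2d(D_e^su(t))^+\le\int\zeta^2d(D_e^su_0)^+\qquad\text{for all }\zeta\in C_c^\infty(\Omega),\ |e|=1 .$$

**Step 3: Borel sets.** The purpose is to obtain (3). Let $V\subset\Omega$ be open, exhausted by compact sets $K_j\subset\operatorname{int}K_{j+1}$. Choose $\zeta_j\in C_c^\infty(\operatorname{int}K_{j+1})$, $0\le\zeta_j\le1$, $\zeta_j=1$ on $K_j$. Then $\zeta_j^2\uparrow1$ on $V$, and monotone convergence gives $(D_e^su(t))^+(V)\le(D_e^su_0)^+(V)$. For a Borel set $B$ take the infimum over open $V\supset B$ and use outer regularity of the finite measure $(D^s_eu_0)^+$. So (3) holds with $u_1=u(t)$.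

**Step 4: conclusion.** Lemma 3 gives $\theta_t$ and the three identities; taking variations gives the inequalities. For $0\le s<t$ we have $u(s)\in BV\cap L^2$, and by the semigroup property $u(t)$ is the flow at time $t-s$ from the datum $u(s)$. The result just proved gives $D^cu(t)=\theta_{s,t}D^cu(s)$ with $0\le\theta_{s,t}\le1$. $\blacksquare$

## 8. Local regularity, $L^2$ data, and the staircase again

**No creation of singular gradient.** If $V\subset\Omega$ is open and $|D^su_0|(V)=0$, then $|D^su(t)|(V)=0$ for all $t>0$, because $D^su(t)=\theta_tD^su_0$. Estimate (15) is a quantitative form.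

**Data only in $L^2$.** If only $u_0\in L^2(\Omega)$, then $TV(u(s))<\infty$ for every $s>0$ (Brezis), so Theorem 2 applies from time $s$ on: $D^su(t)=\theta_{s,t}D^su(s)$ with $0\le\theta_{s,t}\le1$ for $0<s<t$.

**Dimension one.** The proof never uses $m\ge2$ and works verbatim for $m=1$. In Lemma 3, Step 2, there are then no $e\perp\rho$, but $\sigma-\rho$ is trivially a multiple of $\rho$. No regularity of $\partial\Omega$ is used for any $m$.

**Optimality of the constant.** For the staircase $u_0(x)=c(x_1)$ on $(0,1)^m$, formula (2) reads $D^cU(t)=\theta_tD^cu_0$ with $\theta_t=\mathbf 1_{\{a(t)<u_0<1-a(t)\}}$, and $D^cU(t)\ne0$ for $t<T$. So $\theta_t$ may equal $1$ on a set of positive $|D^cu_0|$-measure, and the constant $1$ in $|D^cu(t)|\le|D^cu_0|$ cannot be lowered.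

## 9. Anisotropic total variation

For a norm $N$ on $\mathbb R^m$ let $TV_N(u)=\int_\Omega N(Du)$, meaning $\int_\Omega N\big(\frac{dDu}{d|Du|}\big)d|Du|$, for $u\in BV\cap L^2(\Omega)$, and $+\infty$ otherwise in $L^2(\Omega)$. It equals the supremum of $\int u\operatorname{div}\varphi$ over $\varphi\in C^1_c(\Omega,\mathbb R^m)$ with dual norm at most $1$, so it is convex and lower semicontinuous on $L^2$.

**Theorem 6.** Theorem 2 holds for the $L^2$-gradient flow of $TV_N$ for every norm $N\in C^2(\mathbb R^m\setminus\{0\})$.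

*Proof.* Let $c_0|p|\le N(p)\le C_0|p|$ with $c_0>0$. Lemmas 3 and 4 do not involve the flow. We go through Section 6 with $E_0$ built from $TV_N$ and with
$$\Phi_\varepsilon(p)=\sqrt{\varepsilon^2+N(p)^2}+\frac\varepsilon2|p|^2 .$$

**Step 1: bounds on $\Phi_\varepsilon$.** The purpose is to replace (11). The function $N^2/2$ is convex; its gradient is $1$-homogeneous, so $N^2/2$ is $C^1$ with zero gradient at $0$; its Hessian off $0$ is $0$-homogeneous, hence $D^2(N^2/2)\le LI$ there for some $L$. Write $\sqrt{\varepsilon^2+N^2}=b(N^2/2)$ with $b(s)=\sqrt{\varepsilon^2+2s}$. Since $b$ is concave and $b'(s)=(\varepsilon^2+2s)^{-1/2}$, off $0$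
$$D^2\Phi_\varepsilon\le b'(N^2/2)\,D^2(N^2/2)+\varepsilon I\le\Big(\frac L{\sqrt{\varepsilon^2+N^2}}+\varepsilon\Big)I. \tag{16}$$
Also $\sqrt{\varepsilon^2+N^2}$ is convex, as a convex nondecreasing function of $N\ge0$. So $\Phi_\varepsilon$ is $C^1$, is $C^2$ off $0$, and $D\Phi_\varepsilon$ is strongly monotone with constant $\varepsilon$. By (16) and continuity at $0$, $D\Phi_\varepsilon$ is Lipschitz with constant $\Lambda_\varepsilon=\frac L\varepsilon+\varepsilon$.

**Step 2: regularized minimizers.** Step 1 of Section 6 used $TV(v_j)\to TV(u)$. With the same $v_j$, which satisfy $v_j\to u$ in $L^2$ and $|Dv_j|(\Omega)\to|Du|(\Omega)$, Reshetnyak's continuity theorem [AFP, Thm 2.39] gives $TV_N(v_j)\to TV_N(u)$. The rest is unchanged with $N(\nabla v)$ in place of $|\nabla v|$ in the first term of $E_\varepsilon$, because $N\le\sqrt{\varepsilon^2+N^2}\le\varepsilon+N$. So (10) holds with $\int_\Omega N(\nabla u^\varepsilon)=TV_N(u^\varepsilon)\to TV_N(u)$.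

**Step 3: regularity and chain rule.** The difference quotient argument used only the Lipschitz bound and strong monotonicity of $D\Phi_\varepsilon$, so $u=u^\varepsilon\in H^2_{loc}(U)$; and $|D_hz|\le\Lambda_\varepsilon|D_h\nabla u|$ shows $z=D\Phi_\varepsilon(\nabla u)\in H^1_{loc}(U)$. We need $\partial_ez=AMe$ a.e. On almost every line parallel to $e$, a representative of $\nabla u$ is locally absolutely continuous, and so is its image under the Lipschitz map $D\Phi_\varepsilon$, which represents $z$. At points of differentiability with $\nabla u\ne0$ the classical chain rule gives $\partial_ez=AMe$ with $A=D^2\Phi_\varepsilon(\nabla u)$, which is symmetric and nonnegative. On $\{\nabla u=0\}$ we have $z=D\Phi_\varepsilon(0)=0$, so a.e. there both $\nabla z$ and $D^2u$ vanish; set $A=0$ there. Thus (13) holds.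

**Step 4: the error.** On $\{\nabla u=0\}$, $w=0$ and there is no error. On $\{\partial_eu>0\}$, by (16) and $N\ge c_0|\nabla u|$,
$$\frac{(\partial_eu)^2}kA\nabla\zeta\cdot\nabla\zeta\le\frac1k|\nabla\zeta|^2\Big(\frac{L|\nabla u|^2}{N(\nabla u)}+\varepsilon|\nabla u|^2\Big)\le\frac1k|\nabla\zeta|^2\big(Lc_0^{-1}|\nabla u|+\varepsilon|\nabla u|^2\big).$$
Since $|\nabla u|\le c_0^{-1}N(\nabla u)$, (14) holds with $R_\varepsilon=\|\nabla\zeta\|_\infty^2\big(Lc_0^{-2}TV_N(u^\varepsilon)+\varepsilon\int_U|\nabla u^\varepsilon|^2\big)$. Steps 5 and 6 of Section 6 then give, for the resolvent $u$ of $f$ with respect to $TV_N$,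
$$G(u)\le G(f)+\frac\tau k\,\|\nabla\zeta\|_\infty^2\,Lc_0^{-2}\,TV_N(u).$$

**Step 5: the flow.** Section 7 goes through with $Lc_0^{-2}\,TV_N(u_0)$ in place of $TV(u_0)$ in (15): $TV_N$ does not increase under the resolvent, it is lower semicontinuous, and $TV_N\ge c_0TV$ keeps $u(t)$ in $BV$. The error still vanishes as $k\to\infty$, and Lemma 3 concludes. $\square$
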